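\title{Positive Schauder bases of $L_p(\mathbb{R})$ with basis constant close to one}

\begin{abstract}
We prove that for every $p\in(1,\infty)$ and every $\kappa>0$ the space $L_p(\mathbb{R})$ has a Schauder basis of non-negative functions with basis constant at most $1+\kappa$. The basis is obtained from a Haar-type system with small negative parts by adding harmonic tails, whose cost is controlled by Hilbert's inequality, and then applying an isomorphism close to the identity. The result extends to every non-zero separable $L_p(\mu)$, and it is sharp: such a space has a positive basis that is monotone, or one that is unconditional, if and only if it is purely atomic.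
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are real, and $L_p(\mathbb{R})$ is the Banach lattice of (classes of) $p$-integrable functions on $\mathbb{R}$ with Lebesgue measure, ordered pointwise almost everywhere. A sequence $(x_k)_{k\ge1}$ in a Banach space $X$ is a \emph{Schauder basis} if every $x\in X$ has a unique norm convergent expansion $x=\sum_k x_k^*(x)x_k$. The coefficient functionals $x_k^*$ and the partial sum projections $P_mx=\sum_{k\le m}x_k^*(x)x_k$ are then bounded, and the \emph{basis constant} $\sup_m\|P_m\|$ is finite. It measures how much truncating an expansion can increase the norm, and it is at least $1$ because $P_1x_1=x_1$. The basis is \emph{monotone} if its basis constant is $1$. It is \emph{unconditional} if every expansion converges unconditionally, equivalently, if $\sum_k\theta_kx_k^*(x)x_k$ converges for all $x\in X$ and all signs $\theta_k=\pm1$; otherwise it is \emph{conditional}. In a finite-dimensional space a basis is a finite sequence. A basis of a Banach lattice is \emph{positive} if every $x_k$ lies in the positive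 cone; in $L_p(\mathbb{R})$ this means $x_k\ge0$ almost everywhere.

Positive bases exist in $L_1(\mathbb{R})$ and in $L_2(\mathbb{R})$, as recalled by Bern\'a, Freeman, Oikhberg and Taylor \cite{BFOT}, who state that their existence is not known for $p\ne1,2$.

\medskip
\noindent\textbf{Problem.} For which $p\in(1,\infty)$, $p\neq2$, does $L_p(\mathbb{R})$ have a positive basis?
\medskip

In the sequence space $\ell_p$ the unit vectors are a positive basis that is monotone and unconditional, for the simple reason that they are disjointly supported. In $L_p[0,1]$ the model basis is the Haar system. It is monotone because its partial sum projections average over partitions, and for the same reason all its members but the first have mean zero and change sign. So in a space without atoms positivity competes with the mechanism that makes expansions converge. Theorem~\ref{thm:B} below makes this precise: a positive basis of $L_p(\mathbb{R})$ can be neither monotone nor unconditional. One might therefore guess that positive bases do not exist, or at least that they are quantitatively bad.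 Neither guess is correct.

\begin{theorem}\label{thm:A}
Let $1<p<\infty$ and $\kappa>0$. Then $L_p(\mathbb{R})$ has a Schauder basis consisting of non-negative functions, with basis constant at most $1+\kappa$.
\end{theorem}

Thus the answer to the Problem is: for every $p$ in the range. The construction covers $p=2$ as well. A \emph{lattice isometry} is a surjective linear isometry $T$ such that $Tf\ge0$ if and only if $f\ge0$; it carries a positive basis to a positive basis with the same basis constant, and it preserves unconditionality.

\begin{theorem}\label{thm:B}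
Let $1<p<\infty$ and let $L_p(\mu)\ne\{0\}$ be separable.
\begin{enumerate}
\item For every $\kappa>0$, the space $L_p(\mu)$ has a positive basis with basis constant at most $1+\kappa$.
\item The following are equivalent:
\begin{enumerate}
\item[(a)] $L_p(\mu)$ is purely atomic, that is, lattice isometric to $\ell_p(\Gamma)$ with $\Gamma$ countable or finite;
\item[(b)] $L_p(\mu)$ has a positive basis with basis constant $1$;
\item[(c)] $L_p(\mu)$ has an unconditional positive basis.
\end{enumerate}
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:R}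
Let $1<p<\infty$. In $L_p(\mathbb{R})$ the infimum of the basis constants of positive bases is $1$, it is not attained, and every positive basis is conditional.
\end{corollary}

The last assertion of the corollary is due to Powell and Spaeth; we include a proof.

The heart of the paper is a finite system of functions, the \emph{block} of Section~\ref{sec:block}, which refines a partition on one interval and starts it on another. Section~\ref{sec:assembly} strings infinitely many blocks together and proves Theorem~\ref{thm:A}. Section~\ref{sec:general} proves Theorem~\ref{thm:B} and Corollary~\ref{cor:R}.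

Throughout, $1<p<\infty$, $q=p/(p-1)$, $H_m=\sum_{k=1}^m\frac1k$ and $C_p=\pi/\sin(\pi/p)$. We write $|A|$ for Lebesgue measure, $\mathbf{1}_A$ for an indicator function, $\|\cdot\|$ for the norm of $L_p$, $\|a\|_p$ for the $\ell_p$ norm of a scalar sequence, and $g^-=\max(-g,0)$.

\section{Three tools}\label{sec:tools}

\subsection*{Recognizing and moving a basis}
By \cite[Proposition~1.a.3]{LT}, a sequence $(x_k)$ of non-zero vectors with dense linear span is a Schauder basis with basis constant at most $K$ as soon as
\begin{equation}\label{eq:criterion}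
\Big\|\sum_{k\le m}\alpha_kx_k\Big\|\le K\Big\|\sum_{k\le n}\alpha_kx_k\Big\|\qquad\text{for all } m\le n \text{ and all scalars }\alpha_k .
\end{equation}
If $(x_k)$ is a basis of $X$ and $S$ is an isomorphism of $X$ onto $X$, then $(Sx_k)$ is a basis with partial sum projections $SP_mS^{-1}$. If $\|S-I\|\le\varepsilon<1$, the Neumann series shows that $S$ is such an isomorphism and that $\|S^{-1}\|\le(1-\varepsilon)^{-1}$, so the basis constant is multiplied by at most $\frac{1+\varepsilon}{1-\varepsilon}$.

\subsection*{Averages}
If $0<|Q|<\infty$ and $g\in L_p(\mathbb{R})$, H\"older's inequality gives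
\begin{equation}\label{eq:average}
\Big|\frac1{|Q|}\int_Qg\Big|\le|Q|^{-1/p}\,\|g\mathbf{1}_Q\| .
\end{equation}
In words: replacing $g$ on $Q$ by its average over $Q$ does not increase the norm.

\subsection*{Hilbert's inequality}
The matrix $\big(\frac1{k+l+1}\big)_{k,l\ge0}$ has non-summable columns, and yet it is bounded on $\ell_p$. This classical fact drives the construction, so we give a proof.

\begin{lemma}\label{lem:hilbert}
For every finitely supported real sequence $(a_l)_{l\ge0}$,
\[
\Big(\sum_{k\ge0}\Big|\sum_{l\ge0}\frac{a_l}{k+l+1}\Big|^p\Big)^{1/p}\le C_p\Big(\sum_{l\ge0}|a_l|^p\Big)^{1/p}.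
\]
\end{lemma}

\begin{proof}
Put $\lambda_l=l+\frac12$, so that $k+l+1=\lambda_k+\lambda_l$. Let $0<\beta<1$ and $\lambda>0$. The functions $x^{-\beta}$ and $(x+\lambda)^{-1}$ are positive, decreasing and convex on $(0,\infty)$, so their product is convex, by the formula $(vw)''=v''w+2v'w'+vw''$. By Jensen's inequality, the value of the product at the midpoint $\lambda_l$ of $[l,l+1]$ is at most its integral over $[l,l+1]$. Summing over $l$, substituting $x=\lambda t$ and using $\int_0^\infty\frac{t^{-\beta}}{1+t}\,dt=\frac{\pi}{\sin\pi\beta}$, we get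
\begin{equation}\label{eq:schur}
\sum_{l\ge0}\frac{\lambda_l^{-\beta}}{\lambda+\lambda_l}\le\int_0^\infty\frac{x^{-\beta}}{x+\lambda}\,dx=\frac{\pi}{\sin\pi\beta}\,\lambda^{-\beta}.
\end{equation}
The constant equals $C_p$ both for $\beta=1/p$ and for $\beta=1/q$, since $\pi/q=\pi-\pi/p$. Write
\[
\frac{|a_l|}{\lambda_k+\lambda_l}=\frac{|a_l|\lambda_l^{1/(pq)}}{(\lambda_k+\lambda_l)^{1/p}}\cdot\frac{\lambda_l^{-1/(pq)}}{(\lambda_k+\lambda_l)^{1/q}} .
\]
H\"older's inequality and \eqref{eq:schur} with $\beta=1/p$ give
\[
\Big|\sum_l\frac{a_l}{\lambda_k+\lambda_l}\Big|^p\le\Big(\sum_l\frac{|a_l|^p\lambda_l^{1/q}}{\lambda_k+\lambda_l}\Big)\Big(\sum_l\frac{\lambda_l^{-1/p}}{\lambda_k+\lambda_l}\Big)^{p/q}\le C_p^{p/q}\sum_l|a_l|^p\lambda_l^{1/q}\,\frac{\lambda_k^{-1/q}}{\lambda_k+\lambda_l}.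
\]
Now sum over $k$ and apply \eqref{eq:schur} with $\beta=1/q$ and $\lambda=\lambda_l$. The total is at most $C_p^{p/q+1}\sum_l|a_l|^p$, and $p/q+1=p$.
\end{proof}

\section{The block}\label{sec:block}

\subsection*{Almost positive functions of mean zero}
A Haar function splits an interval into halves, and its negative part is as large as its positive part. If instead one splits off a tiny piece, the negative part is spread over the large remainder and has small norm. Let $A$ be a bounded half-open interval and let $M\ge1$ be an integer. Split $A$ into half-open intervals $B_1,\dots,B_M$ of common length $b=|A|/(2M)$ and a half-open interval $R$ of length $|A|/2$. Let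
\[
D_j=B_{j+1}\cup\dots\cup B_M\cup R\qquad(0\le j\le M)
\]
be what remains of $A$ after $j$ pieces are removed. Thus $D_0=A$, $D_M=R$, $D_{j-1}=B_j\cup D_j$ and $|D_j|=(2M-j)b\ge|A|/2$. Put
\[
u=|A|^{-1/p}\mathbf{1}_A,\qquad d_j=b^{-1/p}\Big(\mathbf{1}_{B_j}-\frac{b}{|D_j|}\mathbf{1}_{D_j}\Big)\quad(1\le j\le M).
\]
Then $\|u\|=1$, and $d_j$ has mean zero, is supported in $D_{j-1}$ and is constant on $D_j$. Its positive part has norm $1$, while $\|d_j^-\|=(b/|D_j|)^{1/q}\le M^{-1/q}$. We shall use the pointwise form of this bound: since $b^{1/q}/|D_j|\le\big(\frac{|A|}{2M}\big)^{1/q}\frac2{|A|}$ and $1/q-1=-1/p$,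
\begin{equation}\label{eq:negative}
d_j\ge-2(2M)^{-1/q}\,u .
\end{equation}
The reserve $R$ is what makes this uniform in $j$: if $R$ had length $b$, then $d_M$ would be an ordinary Haar function. The reserve also makes the coefficients of the $d_j$ behave like coordinates in $\ell_p$, from one side.

\begin{lemma}\label{lem:coeff}
Let $g\in L_p(\mathbb{R})$ coincide on $A$ with $\gamma+\sum_{j=1}^Ma_jd_j$, where $\gamma$ is a constant. Then $\|(a_j)\|_p\le2\|g\|$.
\end{lemma}

\begin{proof}
Fix $j$. For $k<j$ the function $d_k$ is constant on $D_k\supset D_{j-1}$, so $\gamma+\sum_{k<j}a_kd_k$ has a constant value $\gamma_j$ on $D_{j-1}$. For $k\ge j$ the function $d_k$ has mean zero and support in $D_{k-1}\subset D_{j-1}$, so $\gamma_j$ is the average of $g$ over $D_{j-1}$, and \eqref{eq:average} gives $|\gamma_j|\le(2/|A|)^{1/p}\|g\|$. For $k>j$ the function $d_k$ vanishes on $B_j$, so $g$ has the constant value $g(B_j)=\gamma_j+a_jb^{-1/p}$ on $B_j$. Hence $a_j=b^{1/p}g(B_j)-b^{1/p}\gamma_j$, and by Minkowski's inequality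
\[
\|(a_j)\|_p\le\Big(\sum_{j}b\,|g(B_j)|^p\Big)^{1/p}+\Big(Mb\,\frac2{|A|}\Big)^{1/p}\|g\|\le\|g\|+\|g\|,
\]
because the $B_j$ are disjoint and $2Mb=|A|$.
\end{proof}

\subsection*{Why a small perturbation of the $d_j$ is not enough}
Each $d_j$ is close to the positive cone, and it is tempting to look for an operator $S$ close to the identity with $Sd_j\ge0$ for all $j$. No such operator exists, because the negative parts pile up on $R$. Let $w=d_1+\dots+d_M$. Then
\[
w=b^{-1/p}\Big(1-\sum_{k<j}\frac1{2M-k}\Big)\ \text{ on }B_j,\qquad w=-b^{-1/p}\sum_{k\le M}\frac1{2M-k}\ \text{ on }R .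
\]
Every term $\frac1{2M-k}$ lies in $[\frac1{2M},\frac1M]$. Hence $|w|\le b^{-1/p}\mathbf{1}_A$ and $w\le-\frac12b^{-1/p}$ on $R$, that is,
\begin{equation}\label{eq:w}
\|w\|\le(2M)^{1/p},\qquad\|w^-\|\ge\tfrac12M^{1/p}.
\end{equation}
If $Sd_j\ge0$ for all $j$, then $Sw\ge0$, so $\|Sw-w\|\ge\|w^-\|\ge\frac14\|w\|$ and $\|S-I\|\ge\frac14$, however large $M$ is.

\subsection*{Harmonic tails}
The way out is to change the vectors before perturbing. Suppose that $z_j=d_j+\delta y_j$ with $y_j\ge0$ and $\delta$ small, and try $Sg=g+\varepsilon\varphi(g)u$ with $\|\varphi\|\le1$ and $\varepsilon$ small. By \eqref{eq:negative} it is enough that $\varepsilon\varphi(z_j)\ge2(2M)^{-1/q}$ for all $j$. Summing over $j$ shows the price: $\|\sum_jz_j\|\ge(2M)^{1/p}/\varepsilon$, far more than $\|w\|$. So the $y_j$ must pile up much more strongly than the $d_j^-$, and still they must not spoil the partial sums.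

We place the $y_j$ on fresh territory, where they do not interfere with Lemma~\ref{lem:coeff}. Let $I$ be a half-open interval of length $1$ disjoint from $A$, split it into half-open intervals $J_1,\dots,J_{2M}$ of length $1/(2M)$, and put
\[
f_i=(2M)^{1/p}\mathbf{1}_{J_i}\quad(1\le i\le2M),\qquad\text{so that}\qquad\|f_i\|=1,\quad\int_If_i=(2M)^{-1/q}.
\]
The $f_i$ are disjoint, so $\|\sum_ic_if_i\|=\|(c_i)\|_p$. They are positive, and they will themselves be basis vectors. Take $\varphi(g)=\int_Ig$ and $y_j=\sum_ih_{ij}f_i$ with $h_{ij}\ge0$. Then $\varphi(z_j)=\delta(2M)^{-1/q}\sum_ih_{ij}$, so we need a matrix $(h_{ij})$ with large column sums. If the matrix is lower triangular and $f_j$ is listed right after $z_j$, then, as we shall see, a partial sum feels only a lower left corner $(h_{ij})_{i\ge r,\,j\le r}$. So we want large column sums and corners that are uniformly bounded on $\ell_p$.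

Try $h_{ij}=h(i-j)$ with $h\ge0$ non-increasing. An $N\times N$ corner is $(h(k+l))_{0\le k,l<N}$; testing on the vector $(1,\dots,1)$ shows that its norm is at least $Nh(2N)$. A uniform bound thus forces $h(k)=O(1/k)$. The extreme choice $h(k)=\frac1{k+1}$ still has divergent sum, and its corners are corners of the Hilbert matrix. We use $2M$ rows for $M$ columns so that the last column still has $M+1$ entries.

\begin{definition}\label{def:block}
Let $\delta>0$ and
\[
z_j=d_j+\delta\sum_{i=j}^{2M}\frac{f_i}{i-j+1}\qquad(1\le j\le M).
\]
The \emph{block} with data $(A,I,M,\delta)$ is the list of $3M$ functions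
\begin{equation}\label{eq:order}
z_1,\ f_1,\ z_2,\ f_2,\ \dots,\ z_M,\ f_M,\ f_{M+1},\ \dots,\ f_{2M}.
\end{equation}
\end{definition}

\begin{example}\label{ex:M2}
Let $M=2$. Then $b=|A|/4$, $d_1=b^{-1/p}(\mathbf{1}_{B_1}-\frac13\mathbf{1}_{B_2\cup R})$, $d_2=b^{-1/p}(\mathbf{1}_{B_2}-\frac12\mathbf{1}_R)$, and
\[
z_1=d_1+\delta\big(f_1+\tfrac12f_2+\tfrac13f_3+\tfrac14f_4\big),\qquad z_2=d_2+\delta\big(f_2+\tfrac12f_3+\tfrac13f_4\big).
\]
Let $g=a_1z_1+b_1f_1+a_2z_2+b_2f_2+b_3f_3+b_4f_4=a_1d_1+a_2d_2+\sum_{i=1}^4c_if_i$, so that $c_1=b_1+\delta a_1$, $c_2=b_2+\delta(a_2+\frac{a_1}2)$, $c_3=b_3+\delta(\frac{a_2}2+\frac{a_1}3)$ and $c_4=b_4+\delta(\frac{a_2}3+\frac{a_1}4)$. Each partial sum is a main term plus $\delta$ times an error: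
\[
\begin{array}{c|l|l}
\text{last vector}&\text{main term}&\text{error}\\ \hline
z_1&a_1d_1&a_1f_1+\frac{a_1}2f_2+\frac{a_1}3f_3+\frac{a_1}4f_4\\[2pt]
f_1&a_1d_1+c_1f_1&\frac{a_1}2f_2+\frac{a_1}3f_3+\frac{a_1}4f_4\\[2pt]
z_2&a_1d_1+a_2d_2+c_1f_1&(a_2+\frac{a_1}2)f_2+(\frac{a_2}2+\frac{a_1}3)f_3+(\frac{a_2}3+\frac{a_1}4)f_4\\[2pt]
f_2&a_1d_1+a_2d_2+c_1f_1+c_2f_2&(\frac{a_2}2+\frac{a_1}3)f_3+(\frac{a_2}3+\frac{a_1}4)f_4\\[2pt]
f_3&a_1d_1+a_2d_2+c_1f_1+c_2f_2+c_3f_3&(\frac{a_2}3+\frac{a_1}4)f_4\\[2pt]
f_4&g&0
\end{array}
\]
Once $f_i$ has been listed, its coefficient has its final value $c_i$, because no later vector involves $f_i$. So the main term arises from $g$ by averaging over $B_2\cup R$ (first two rows) and by restricting to part of $I$, and neither operation increases the norm. The error in the third row is the $3\times2$ corner of the Hilbert matrix applied to $(a_2,a_1)$; the next two rows drop coordinates from it. As for positivity, $\int_Iz_2=\delta\,4^{-1/q}H_3$, while $d_2=-2\cdot4^{-1/q}|A|^{-1/p}$ on $R$. So $z_2+\varepsilon(\int_Iz_2)u\ge0$ exactly when $\delta\varepsilon H_3\ge2$.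 This fails for small $\delta$ and $\varepsilon$, but for general $M$ the number $H_3$ becomes $H_{M+1}$, which tends to infinity, while the bound on the error does not depend on $M$.
\end{example}

The next two lemmas are the general form of these two observations.

\begin{lemma}[Partial sums]\label{lem:partial}
Let $g_0\in L_p(\mathbb{R})$ be constant on $A$ and zero on $I$, and let $g=g_0+\sum_{j=1}^Ma_jz_j+\sum_{i=1}^{2M}b_if_i$. Let $\sigma$ be the sum of $g_0$ and of the terms of $g$ that belong to a non-empty initial segment of the list \eqref{eq:order}. Then $\|\sigma\|\le(1+2\delta C_p)\|g\|$.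
\end{lemma}

\begin{proof}
Expanding the $z_j$, we have
\[
g=g_0+\sum_{j=1}^Ma_jd_j+\sum_{i=1}^{2M}c_if_i,\qquad c_i=b_i+\delta\sum_{j\le\min(i,M)}\frac{a_j}{i-j+1}.
\]
The initial segment consists of $z_1,\dots,z_r$ and $f_1,\dots,f_s$, where either $1\le r\le M$ and $s\in\{r-1,r\}$, or $r=M\le s\le2M$. We compute the coefficient of $f_i$ in $\sigma$. For $i\le s$ it is $b_i+\delta\sum_{j\le\min(i,r)}\frac{a_j}{i-j+1}$. This equals $c_i$: if $s\le r$ then $\min(i,r)=i=\min(i,M)$, and otherwise $r=M$. For $i>s$ we have $i\ge r$, because $s\ge r-1$ in all cases, so the coefficient is $\delta\sum_{j\le r}\frac{a_j}{i-j+1}$. Thus $\sigma=g_1+g_2+\delta g_3$ with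
\[
g_1=g_0+\sum_{j\le r}a_jd_j,\qquad g_2=\sum_{i\le s}c_if_i,\qquad g_3=\sum_{i=s+1}^{2M}\Big(\sum_{j=1}^r\frac{a_j}{i-j+1}\Big)f_i .
\]

\emph{The main term.} The function $g_1$ vanishes on $I$, and $g\mathbf{1}_{\mathbb{R}\setminus I}-g_1=\sum_{j>r}a_jd_j$ has mean zero and support in $D_r$. Moreover $g_1$ is constant on $D_r$, since $g_0$ and $d_1,\dots,d_r$ are. So $g_1$ is obtained from $g\mathbf{1}_{\mathbb{R}\setminus I}$ by replacing it on $D_r$ by its average, and $\|g_1\|\le\|g\mathbf{1}_{\mathbb{R}\setminus I}\|$ by \eqref{eq:average}. The function $g_2$ is the restriction of $g\mathbf{1}_I=\sum_ic_if_i$ to $J_1\cup\dots\cup J_s$. The supports of $g_1$ and $g_2$ are disjoint, so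
\[
\|g_1+g_2\|^p=\|g_1\|^p+\|g_2\|^p\le\|g\mathbf{1}_{\mathbb{R}\setminus I}\|^p+\|g\mathbf{1}_I\|^p=\|g\|^p .
\]

\emph{The error.} In $g_3$ put $i=r+k$ and $j=r-l$. Then $k\ge0$, $l\ge0$ and $i-j+1=k+l+1$, so Lemma~\ref{lem:hilbert} gives $\|g_3\|\le C_p\|(a_j)\|_p$. On $A$ the $f_i$ vanish and $g_0$ is constant, so Lemma~\ref{lem:coeff} applies to $g$ and $\|g_3\|\le2C_p\|g\|$.
\end{proof}

\begin{lemma}[Positivity]\label{lem:positive}
Let $\eta>0$ satisfy $\delta\eta H_{M+1}\ge2$. Then $x+\eta\big(\int_Ix\big)u\ge0$ for every member $x$ of the block.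
\end{lemma}

\begin{proof}
For $x=f_i$ both terms are non-negative. Let $x=z_j$. Since $d_j$ vanishes on $I$,
\[
\int_Iz_j=\delta(2M)^{-1/q}\sum_{i=j}^{2M}\frac1{i-j+1}=\delta(2M)^{-1/q}H_{2M-j+1}\ge\delta(2M)^{-1/q}H_{M+1}.
\]
Since $z_j\ge d_j$, inequality \eqref{eq:negative} gives $z_j+\eta\big(\int_Iz_j\big)u\ge(2M)^{-1/q}\big(\delta\eta H_{M+1}-2\big)u\ge0$.
\end{proof}

\begin{remark}[The order matters]\label{rem:order}
List the block as $z_1,\dots,z_M,f_1,\dots,f_{2M}$ instead. The function $w=\sum_jd_j$ equals $\sum_jz_j$ minus a combination of the $f_i$, so $\sum_jz_j$ is now a partial sum of $w$. For $i\le M$ the coefficient of $f_i$ in $\sum_jz_j$ is $\delta H_i$; keeping the indices $\lceil M/2\rceil\le i\le M$ gives $\|\sum_jz_j\|\ge\delta(M/2)^{1/p}H_{\lceil M/2\rceil}$. By \eqref{eq:w} this is at least $\frac\delta4H_{\lceil M/2\rceil}\|w\|$, and the factor is unbounded in $M$. The full triangular matrix has large norm; only its corners are bounded. This is the conditionality that Theorem~\ref{thm:B} requires.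
\end{remark}

\begin{remark}[The range of $p$]\label{rem:p}
Lemma~\ref{lem:partial} needs $C_p<\infty$, that is, $1<p<\infty$. For $p>1$ the tail $\sum_{i\ge j}\frac{f_i}{i-j+1}$ has norm at most $(\sum_{k\ge1}k^{-p})^{1/p}$, independently of $M$. For $p=1$ its norm equals its integral $H_{2M-j+1}$, so the error in Lemma~\ref{lem:partial} would grow exactly as fast as the gain in Lemma~\ref{lem:positive}.
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:assembly}

A block refines a partition on one interval $A$ and consumes one fresh unit interval $I$. The line supplies infinitely many fresh intervals. We must arrange that the partitions become arbitrarily fine and that the perturbations $g\mapsto\eta(\int_Ig)u$ of all blocks add up to a small operator.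

\subsection*{The sequence $\mathcal Z$}
Fix $\delta,\varepsilon\in(0,1)$ with $\frac{1+\varepsilon}{1-\varepsilon}(1+2\delta C_p)\le1+\kappa$. For $n\ge1$ put $\varepsilon_n=\varepsilon2^{-n}$ and choose an integer $M_n\ge1$ with
\begin{equation}\label{eq:Mn}
\delta\,\varepsilon_nH_{M_n+1}\ge2,
\end{equation}
which is possible because the harmonic series diverges. Let $I_0,I_1,I_2,\dots$ enumerate the intervals $[k,k+1)$, $k\in\mathbb{Z}$, and let $T_n=I_0\cup\dots\cup I_n$.

We define finite partitions $\mathcal P_n$ of $T_n$ into half-open intervals, called \emph{cells}, each contained in some $I_k$. All cells are entered in one list in the order of their creation, those created at the same stage from left to right. Put $\mathcal P_0=\{I_0\}$. At stage $n\ge1$ let $A_n$ be the cell of $\mathcal P_{n-1}$ that comes first in the list. It lies in $T_{n-1}$, hence is disjoint from $I_n$. Form the block with data $(A_n,I_n,M_n,\delta)$, call it the \emph{$n$-th block}, let $u_n=|A_n|^{-1/p}\mathbf{1}_{A_n}$, and put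
\[
\mathcal P_n=\big(\mathcal P_{n-1}\setminus\{A_n\}\big)\cup\{B_1,\dots,B_{M_n},R\}\cup\{J_1,\dots,J_{2M_n}\},
\]
with the intervals of the $n$-th block. Let $\mathcal Z$ be the sequence that starts with $\mathbf{1}_{I_0}$ (the $0$-th block) and continues with the first block, the second block, and so on, each in the order \eqref{eq:order}. Its members are non-zero: $z_j$ equals $b^{-1/p}$ on $B_j$.

Let $V_n=\operatorname{span}\{\mathbf{1}_Q:Q\in\mathcal P_n\}$ and
\[
E_nf=\sum_{Q\in\mathcal P_n}\Big(\frac1{|Q|}\int_Qf\Big)\mathbf{1}_Q .
\]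
Then $V_0\subset V_1\subset\cdots$, and $E_n$ is a projection of $L_p(\mathbb{R})$ onto $V_n$. It has norm $1$, since \eqref{eq:average} gives $\|E_nf\|^p\le\sum_{Q\in\mathcal P_n}\|f\mathbf{1}_Q\|^p\le\|f\|^p$.

\begin{lemma}\label{lem:dense}
The blocks $0,\dots,n$ together span $V_n$, and $\bigcup_nV_n$ is dense in $L_p(\mathbb{R})$.
\end{lemma}

\begin{proof}
\emph{Span.} The members of these blocks are constant on the cells of $\mathcal P_n$ and vanish off $T_n$, so they lie in $V_n$. For the converse we use induction on $n$; the case $n=0$ is the definition of $V_0$. Let $W$ be the span of $V_{n-1}$ and the $n$-th block. It contains the $f_i$, hence the $\mathbf{1}_{J_i}$ and the $d_j$, and it contains $\mathbf{1}_{D_0}=\mathbf{1}_{A_n}$. If $\mathbf{1}_{D_{j-1}}\in W$, then the identity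
\[
\mathbf{1}_{D_{j-1}}-b^{1/p}d_j=\Big(1+\frac b{|D_j|}\Big)\mathbf{1}_{D_j}
\]
gives $\mathbf{1}_{D_j}\in W$ and then $\mathbf{1}_{B_j}=\mathbf{1}_{D_{j-1}}-\mathbf{1}_{D_j}\in W$. So $W$ contains $\mathbf{1}_{B_1},\dots,\mathbf{1}_{B_{M_n}}$ and $\mathbf{1}_R=\mathbf{1}_{D_{M_n}}$, and $W\supset V_n$.

\emph{Every cell is eventually split.} As long as a cell $Q$ is present and is not chosen, the chosen cell precedes $Q$ in the list and disappears for good. Only finitely many cells precede $Q$, so $Q$ is chosen after finitely many stages.

\emph{The cells in $T_m$ become short.} Fix $m$. We claim that for each $t\ge0$ there is $n_t\ge m$ such that for $n\ge n_t$ all cells of $\mathcal P_n$ inside $T_m$ have length at most $2^{-t}$. For $n\ge m$ these cells form partitions of $T_m$ that refine one another, so it suffices to have the bound at $n=n_t$. Take $n_0=m$. Given $n_t$, choose $n_{t+1}$ so large that the finitely many cells of $\mathcal P_{n_t}$ inside $T_m$ have all been split by stage $n_{t+1}$. Each piece of a split cell has at most half its length, and the claim follows.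

\emph{Density.} Let $g$ be continuous with compact support, choose $m$ with $g=0$ off $T_m$, and let $\omega$ be the modulus of continuity of $g$. For $n\ge n_t$ we have $|E_ng-g|\le\omega(2^{-t})\mathbf{1}_{T_m}$: on a cell inside $T_m$ the average of $g$ differs from each value of $g$ by at most $\omega(2^{-t})$, and off $T_m$ both functions vanish. Hence $\|E_ng-g\|\to0$. Such $g$ are dense in $L_p(\mathbb{R})$, as $p<\infty$.
\end{proof}

\begin{proposition}\label{prop:Z}
The sequence $\mathcal Z$ is a Schauder basis of $L_p(\mathbb{R})$ with basis constant at most $1+2\delta C_p$.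
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:dense} the span is dense, so it suffices to verify \eqref{eq:criterion}. The point is that the errors of different blocks do not accumulate, because the partial sums that end exactly at the end of a block are given by the norm-one projections $E_n$.

Indeed, $E_n$ annihilates the $n'$-th block for $n'>n$. Its functions $f_i$ are supported in $I_{n'}$, which is disjoint from $T_n$. Its functions $d_j$ have mean zero and are supported in the cell $A_{n'}\in\mathcal P_{n'-1}$, which is either disjoint from $T_n$ or contained in one cell of $\mathcal P_n$; in both cases $\int_Qd_j=0$ for all $Q\in\mathcal P_n$. Since $E_n$ fixes the blocks $0,\dots,n$, it maps a finite combination $f$ of members of $\mathcal Z$ to the sum of its terms from the blocks $0,\dots,n$.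

Let $\sigma$ be a partial sum of $f$ whose last term belongs to the $n$-th block. If $n=0$, then $\sigma=E_0f$ and $\|\sigma\|\le\|f\|$. If $n\ge1$, put $g_0=E_{n-1}f$ and $g=E_nf$. Then $g_0\in V_{n-1}$ is constant on the cell $A_n$ and zero on $I_n$, the function $g$ is $g_0$ plus the terms of $f$ from the $n$-th block, and $\sigma$ is $g_0$ plus a non-empty initial segment of these terms. Lemma~\ref{lem:partial} gives $\|\sigma\|\le(1+2\delta C_p)\|E_nf\|\le(1+2\delta C_p)\|f\|$.
\end{proof}

\subsection*{Making the basis positive}
Define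
\[
Sf=f+\sum_{n\ge1}\varepsilon_n\Big(\int_{I_n}f\Big)u_n\qquad(f\in L_p(\mathbb{R})).
\]
Since $|I_n|=1$, inequality \eqref{eq:average} gives $|\int_{I_n}f|\le\|f\|$, and $\|u_n\|=1$. So the series converges absolutely and $\|S-I\|\le\sum_n\varepsilon_n=\varepsilon<1$. By Section~\ref{sec:tools} and Proposition~\ref{prop:Z}, the image $S\mathcal Z$ is a Schauder basis of $L_p(\mathbb{R})$ with basis constant at most $\frac{1+\varepsilon}{1-\varepsilon}(1+2\delta C_p)\le1+\kappa$.

It remains to see that its members are non-negative. We have $S\mathbf{1}_{I_0}=\mathbf{1}_{I_0}$, because the sum defining $S$ starts at $n=1$. Let $x$ be a member of the $n$-th block, $n\ge1$, and let $m\ne n$. The $f_i$ of this block vanish on $I_m$. Each $d_j$ has mean zero and is supported in $A_n$, which is either contained in $I_m$ or disjoint from it. Hence $\int_{I_m}x=0$, only the $n$-th term of the series survives, and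
\[
Sx=x+\varepsilon_n\Big(\int_{I_n}x\Big)u_n\ge0
\]
by Lemma~\ref{lem:positive} with $\eta=\varepsilon_n$, whose hypothesis is \eqref{eq:Mn}. Theorem~\ref{thm:A} is proved. \qed

\section{Separable $L_p(\mu)$ spaces and sharpness}\label{sec:general}

We use the standard fact (see, e.g., \cite{Lacey}) that a non-zero separable $L_p(\mu)$ is lattice isometric to $\ell_p(\Gamma)$, to $L_p[0,1]$, or to $L_p[0,1]\oplus_p\ell_p(\Gamma)$, with $\Gamma$ countable or finite. Here $X\oplus_pY$ has the norm $(\|x\|^p+\|y\|^p)^{1/p}$ and the coordinatewise order. The last two spaces are $L_p(\nu)$, where $\nu$ is Lebesgue measure on $[0,1]$ plus counting measure on a disjoint set $\Gamma$, possibly empty. Moreover, if $\tau:(0,1)\to\mathbb{R}$ is an increasing diffeomorphism, such as $\tau(t)=-\cot\pi t$, the change of variables formula shows that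
\begin{equation}\label{eq:tau}
f\mapsto(f\circ\tau)(\tau')^{1/p}
\end{equation}
is a lattice isometry of $L_p(\mathbb{R})$ onto $L_p[0,1]$.

The two obstructions come first. Monotonicity is a first-order condition, and the smoothness of the norm turns it into disjointness.

\begin{lemma}\label{lem:monotone}
A positive monotone basis $(x_k)$ of $L_p(\mu)$ consists of disjointly supported functions, and it is unconditional.
\end{lemma}

\begin{proof}
Let $k<l$. Applying $P_k$ to $x_k+tx_l$ gives $\|x_k\|\le\|x_k+tx_l\|$ for all real $t$, so $\psi(t)=\int|x_k+tx_l|^p\,d\mu$ has a minimum at $t=0$. Since $p>1$, the function $s\mapsto|s|^p$ is continuously differentiable, and for $|t|\le1$ the $t$-derivative of the integrand is bounded by the integrable function $p(x_k+x_l)^p$. We may therefore differentiate under the integral: $0=\psi'(0)=p\int x_k^{p-1}x_l\,d\mu$. The integrand is non-negative, so $x_kx_l=0$ almost everywhere. For disjoint functions, $|\sum_{m<k\le n}\theta_k\alpha_kx_k|=|\sum_{m<k\le n}\alpha_kx_k|$ for all signs $\theta_k$. So $\sum_k\theta_k\alpha_kx_k$ is Cauchy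 whenever $\sum_k\alpha_kx_k$ is.
\end{proof}

Disjointness fails for $p=1$: in $\ell_1(\{1,2\})$ the vectors $(1,0)$, $(1,1)$ form a positive monotone basis, since $|\alpha|\le|\alpha+\beta|+|\beta|$.

\begin{proposition}\label{prop:conditional}
The space $X=L_p(\nu)$, with $\nu$ as above, has no unconditional positive basis.
\end{proposition}

\begin{proof}
Suppose that $(x_n)$ is one. The idea is to test the expansions on functions of modulus one that tend to zero weakly: positivity keeps their weighted coefficients large in $\ell_1$, while each single coefficient tends to zero.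

Let $D=[0,1]$ and $\beta_n=\int_Dx_n\ge0$. The functional $f\mapsto\int_Df$ is bounded on $X$ because $|D|=1$. For a sequence of signs $\theta$ the operator $U_\theta f=\sum_n\theta_nx_n^*(f)x_n$ is a pointwise limit of bounded operators, hence bounded by the uniform boundedness principle. Fix $f\in X$ and choose signs with $\theta_nx_n^*(f)=|x_n^*(f)|$; we see that $\sum_n|x_n^*(f)|x_n$ converges in $X$. Since $x_n\ge0$, we have $|\sum_{n\le N}x_n^*(f)x_n|\le\sum_{n\le N}|x_n^*(f)|x_n$, and in the limit $|f|\le\sum_n|x_n^*(f)|x_n$. Integrating over $D$,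
\begin{equation}\label{eq:ell1}
\int_D|f|\le\sum_n|x_n^*(f)|\,\beta_n<\infty .
\end{equation}

Let $r_k(t)=\operatorname{sgn}\sin(2^k\pi t)$, $k\ge1$, be the Rademacher functions on $D$, extended by zero to $\Gamma$. They satisfy $|r_k|=1$ almost everywhere on $D$ and are orthonormal in $L_2(D)$. They tend to zero weakly in $X$: a bounded functional acts on $r_k$ as $\int_Dr_kh$ with $h\in L_q(D)$; this tends to zero for bounded $h$ by Bessel's inequality, and then for all $h$, because bounded functions are dense in $L_q(D)$ and $\|r_k\|=1$. In particular $x_n^*(r_k)\to0$ as $k\to\infty$, for each $n$.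

We choose $k_1<k_2<\cdots$ and $0=N_0<N_1<\cdots$ with
\[
\sum_{n\le N_{i-1}}|x_n^*(r_{k_i})|\,\beta_n\le\tfrac18,\qquad\sum_{n>N_i}|x_n^*(r_{k_i})|\,\beta_n\le\tfrac18 .
\]
Given $N_{i-1}$, the first sum is finite with terms tending to zero, so a large $k_i$ works; then $N_i$ exists because the series in \eqref{eq:ell1} converges for $f=r_{k_i}$. By \eqref{eq:ell1} the full series is at least $1$, so the terms with $N_{i-1}<n\le N_i$ add up to at least $\frac34$. For $N_{i-1}<n\le N_i$ let $\theta_n=1$ if $x_n^*(r_{k_i})\ge0$ and $\theta_n=-1$ otherwise. This is one sequence of signs that serves all $i$. The functional $\Phi(f)=\int_DU_\theta f=\sum_n\theta_n\beta_nx_n^*(f)$ is bounded, and $\Phi(r_{k_i})\ge\frac34-\frac18-\frac18=\frac12$ for all $i$. This contradicts the weak convergence of $r_{k_i}$ to zero.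
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We may assume that $L_p(\mu)$ is one of the three model spaces.

(1) The unit vectors form a positive monotone basis of $\ell_p(\Gamma)$. For $L_p[0,1]$, transfer the basis of Theorem~\ref{thm:A} by the map \eqref{eq:tau}. For $X\oplus_pY$ with $X=L_p[0,1]$ and $Y=\ell_p(\Gamma)$, merge these positive bases $(x_k)$ and $(y_l)$ into one sequence of vectors $(x_k,0)$ and $(0,y_l)$, preserving the order within each. The vectors are positive and non-zero and have dense span. A partial sum of a finite combination $(x,y)$ has the form $(Px,Qy)$, where $P$ and $Q$ are partial sum projections of the two bases or zero, and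
\[
\|Px\|^p+\|Qy\|^p\le\max(\|P\|,\|Q\|)^p\big(\|x\|^p+\|y\|^p\big).
\]
So \eqref{eq:criterion} holds with $K=1+\kappa$.

(2) The unit vector basis gives (a)$\Rightarrow$(b), and Lemma~\ref{lem:monotone} gives (b)$\Rightarrow$(c). If (a) fails, then $L_p(\mu)$ is $L_p[0,1]$ or $L_p[0,1]\oplus_p\ell_p(\Gamma)$, and (c) fails by Proposition~\ref{prop:conditional}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:R}]
Every basis constant is at least $1$, so the infimum is $1$ by Theorem~\ref{thm:A}. By \eqref{eq:tau} and Proposition~\ref{prop:conditional} with $\Gamma=\emptyset$, every positive basis of $L_p(\mathbb{R})$ is conditional. By Lemma~\ref{lem:monotone} it is then not monotone, so the infimum is not attained.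
\end{proof}

\begin{thebibliography}{9}

\bibitem{BFOT}
Pablo Bern\'a, Daniel Freeman, Timur Oikhberg, Mitchell Taylor,
\emph{Maximal inequalities, frames and greedy algorithms},
arXiv:2601.01047 (2026).

\bibitem{Lacey}
Lacey, \emph{The Isometric Theory of Classical Banach Spaces}.

\bibitem{LT}
Lindenstrauss and Tzafriri, \emph{Classical Banach Spaces I}.

\end{thebibliography}
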